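\title{Generic closed sets with prescribed projections in generalized Baire spaces}

\begin{abstract}
Let $\kappa$ be an uncountable cardinal with $\kappa=\kappa^{<\kappa}$. We show that it is consistent, relative to ZFC alone, that every subset of ${}^\kappa\kappa$ that is a continuous image of ${}^\kappa(\kappa^+)$ is an injective continuous image of a closed subset of ${}^\kappa\kappa$. The model is obtained by a ${<}\kappa$-closed forcing with the $\kappa^+$-chain condition, and in it every $\mathbf\Sigma^1_1$ subset of ${}^\kappa\kappa$ is such an injective image. The inclusion implies $2^{\kappa^+}=2^\kappa$, and under this equation it can be forced without changing $2^\kappa$. The model also contains a closed subset of ${}^\kappa\kappa$ that is not a continuous image of ${}^\kappa\mu$ for any of the cardinals $\mu$ that the construction handles.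
\end{abstract}

\section{Introduction}

Throughout, $\kappa$ is an uncountable cardinal with $\kappa=\kappa^{<\kappa}$. For a cardinal $\mu$, let ${}^{<\kappa}\mu$ be the set of functions $s:\alpha\to\mu$ with $\alpha<\kappa$, and let $\mu^{<\kappa}$ be its cardinality. K\"onig's inequality $\kappa^{\operatorname{cf}(\kappa)}>\kappa$ shows that $\kappa$ is regular. The set ${}^\kappa\mu$ of all functions $x:\kappa\to\mu$ carries the topology whose basic open sets are
\[
N_s=\{x\in{}^\kappa\mu: s\subseteq x\},\qquad s\in{}^{<\kappa}\mu .
\]
A set $A\subseteq{}^\kappa\kappa$ is a \emph{continuous image} of $X\subseteq{}^\kappa\mu$ if $A=\operatorname{ran}(f)$ for a function $f:X\to{}^\kappa\kappa$ that is continuous in the subspace topology of $X$, and an \emph{injective continuous image} of $X$ if $f$ can be chosen injective. We compare three classes of subsets of ${}^\kappa\kappa$: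
\begin{itemize}
\item $C^{\kappa,\mu}$, the continuous images of the whole space ${}^\kappa\mu$;
\item $\mathbf\Sigma^1_1$, the continuous images of closed subsets of ${}^\kappa\kappa$;
\item $I^\kappa_{cl}$, the injective continuous images of closed subsets of ${}^\kappa\kappa$.
\end{itemize}
Thus $I^\kappa_{cl}\subseteq\mathbf\Sigma^1_1$. It is known to be consistent that $C^{\kappa,\kappa^+}\subseteq\mathbf\Sigma^1_1$. The following question comes from the paper of L\"ucke and Schlicht \cite{LS}.

\begin{quote}
\emph{Is it consistent, relative to ZFC and possibly large cardinals, that $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$?}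
\end{quote}

The last two classes are best seen as projections. A bijection $e:\kappa\times\kappa\to\kappa$ induces the map $(x,c)\mapsto\langle e(x(\beta),c(\beta)):\beta<\kappa\rangle$ from ${}^\kappa\kappa\times{}^\kappa\kappa$ onto ${}^\kappa\kappa$. It carries the boxes $N_u\times N_v$ with $\operatorname{dom}(u)=\operatorname{dom}(v)$, which form a base of the product topology, onto the basic open sets, so it is a homeomorphism, and we identify the two spaces. If $C\subseteq{}^\kappa\kappa$ is closed and $f:C\to{}^\kappa\kappa$ is continuous, then $\{(f(c),c):c\in C\}$ is closed. Hence $A$ is $\mathbf\Sigma^1_1$ if and only if $A$ is the image of a closed subset of ${}^\kappa\kappa\times{}^\kappa\kappa$ under the projection $(x,c)\mapsto x$, and $A\in I^\kappa_{cl}$ if and only if the closed set can be chosen to contain exactly one pair $(x,c)$ for each $x\in A$. A set in $I^\kappa_{cl}$ is a $\mathbf\Sigma^1_1$ set with unique witnesses.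

The simplest cases are sets of small size. If $A=\{a_i:i<\nu\}$ is enumerated without repetitions and $\nu\le\kappa$, then the functions $c$ with $c(0)<\nu$ and $c(\beta)=0$ for $\beta>0$ form a closed discrete set, and $c\mapsto a_{c(0)}$ shows $A\in I^\kappa_{cl}$. If $A=\{a_i:i<\kappa^+\}$, with repetitions allowed, then $y\mapsto a_{y(0)}$ shows $A\in C^{\kappa,\kappa^+}$. So $C^{\kappa,\kappa^+}$ contains every nonempty set of size at most $\kappa^+$, while there are only $2^\kappa$ many $\mathbf\Sigma^1_1$ sets (Corollary~\ref{cor:count}). If $2^\kappa=\kappa^+$, then $C^{\kappa,\kappa^+}$ contains all nonempty subsets of ${}^\kappa\kappa$ and the inclusion fails. In a model of the inclusion, $\kappa^+<2^\kappa$, and every subset of ${}^\kappa\kappa$ of size $\kappa^+$, however irregular, is the projection of a closed set with exactly $\kappa^+$ points.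

One may therefore guess that the answer is negative: once a witness $c_x$ is chosen for each $x\in A$, every limit of chosen pairs $(x,c_x)$ has to be a chosen pair again, and nothing seems to control these limits. What defeats the guess is that ${}^{<\kappa}\kappa$ has levels of limit length. A sequence $s$ of length $\omega$ may have no extension in a closed set $C$ although each $s{\restriction}n$ has one. An unwanted limit point can thus be cut off at a limit level without harm to the points that approximated it below that level, and a generic construction does this for all unwanted points at once.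

A partial order is \emph{${<}\kappa$-closed} if every decreasing sequence of length ${<}\kappa$ has a lower bound, and has the \emph{$\kappa^+$-c.c.}\ if its antichains have size at most $\kappa$.

\begin{theorem}\label{thm:A}
Let $\kappa=\kappa^{<\kappa}$ be uncountable, and let $\kappa<\theta\le\lambda$ be cardinals with $\lambda^\nu=\lambda$ for all cardinals $0<\nu<\theta$. There is a ${<}\kappa$-closed partial order $P$ with the $\kappa^+$-c.c.\ such that in every $P$-generic extension $V[G]$ the following hold: $\kappa=\kappa^{<\kappa}$, $2^\kappa=\lambda$, and for every cardinal $\mu$ with $\mu^{<\kappa}<\theta$, every subset of ${}^\kappa\kappa$ that is a continuous image of a closed subset of ${}^\kappa\mu$ lies in $I^\kappa_{cl}$. In particular $\mathbf\Sigma^1_1=I^\kappa_{cl}$ in $V[G]$.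
\end{theorem}

Every element of ${}^{<\kappa}(\kappa^+)$ lies in ${}^{<\kappa}\beta$ for some $\beta<\kappa^+$, and $|{}^{<\kappa}\beta|\le\kappa^{<\kappa}=\kappa$, so $(\kappa^+)^{<\kappa}=\kappa^+$. The theorem therefore applies to $\mu=\kappa^+$ as soon as $\theta>\kappa^+$, and the answer to the question is positive.

\begin{corollary}\label{cor:answer}
It is consistent relative to ZFC that $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$. More precisely:
\begin{enumerate}
\item[(a)] There is a generic extension of $L$ in which, for $\kappa=\omega_1$, we have $\kappa=\kappa^{<\kappa}$, $2^\kappa=\omega_3$ and $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$.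
\item[(b)] For every uncountable $\kappa=\kappa^{<\kappa}$ there is a generic extension in which $\kappa$ is still an uncountable cardinal with $\kappa=\kappa^{<\kappa}$ and $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$.
\end{enumerate}
\end{corollary}

The empty set is in $I^\kappa_{cl}$ and not in $C^{\kappa,\kappa^+}$. The next theorem separates the classes for a better reason; its closed set is nonempty, because the case $\mu=0$ is included and ${}^\kappa 0=\emptyset$.

\begin{theorem}\label{thm:B}
Let $P$ be the partial order constructed in the proof of Theorem~\ref{thm:A}. In every $P$-generic extension there is a closed subset of ${}^\kappa\kappa$ which, for every cardinal $\mu$ with $\mu^{<\kappa}<\theta$, is not a continuous image of ${}^\kappa\mu$. So if $(\kappa^+)^{<\kappa}<\theta$, then $C^{\kappa,\kappa^+}\subsetneq I^\kappa_{cl}=\mathbf\Sigma^1_1$ there.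
\end{theorem}

The counting argument above gives a necessary condition, and this condition is the only obstruction to forcing the inclusion while keeping the value of $2^\kappa$.

\begin{theorem}\label{thm:C}
Let $\kappa=\kappa^{<\kappa}$ be uncountable and let $\mu\ge2$ be a cardinal.
\begin{enumerate}
\item[(1)] If $C^{\kappa,\mu}\subseteq\mathbf\Sigma^1_1$, then $2^{(\mu^{<\kappa})}=2^\kappa$; in particular $\mu^{<\kappa}<2^\kappa$. So $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$ implies $2^{\kappa^+}=2^\kappa$.
\item[(2)] Conversely, if $2^{(\mu^{<\kappa})}=2^\kappa$, then there is a ${<}\kappa$-closed partial order with the $\kappa^+$-c.c.\ that does not change the value of $2^\kappa$ and forces $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$ and $\mathbf\Sigma^1_1=I^\kappa_{cl}$.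
\item[(3)] If $\lambda=\lambda^{<\lambda}>\kappa$, then in the extension of Theorem~\ref{thm:A} for $\theta=\lambda$ the following holds for every cardinal $\mu\ge2$: $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$ if and only if $\mu^{<\kappa}<2^\kappa$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:proj} codes continuous images by small sets and proves Theorem~\ref{thm:C}(1). Section~\ref{sec:model} shows the method on a closed set with at most one point. Sections~\ref{sec:forcing} and~\ref{sec:ext} prove Theorem~\ref{thm:A} and its consequences, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.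

\section{Projections and counting}\label{sec:proj}

A forcing construction has to anticipate every continuous image that exists in the final model. A continuous function on a closed subset of ${}^\kappa\mu$ is too large an object to appear at an intermediate stage, so we replace it by a code of size $\mu^{<\kappa}$. Let
\[
H_\mu=\bigcup_{\delta<\kappa}{}^\delta\mu\times{}^\delta\kappa ,
\]
so that $|H_\mu|=\mu^{<\kappa}$ for $\mu\ge\kappa$. For an arbitrary set $R\subseteq H_\mu$ let
\[
\mathrm p[R]=\{x\in{}^\kappa\kappa:\exists y\in{}^\kappa\mu\ \forall\delta<\kappa\ (y{\restriction}\delta,x{\restriction}\delta)\in R\}.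
\]

\begin{lemma}\label{lem:code}
If $C\subseteq{}^\kappa\mu$ is closed and $f:C\to{}^\kappa\kappa$ is continuous, then $\operatorname{ran}(f)=\mathrm p[R]$ for $R=\{(y{\restriction}\delta,f(y){\restriction}\delta):y\in C,\ \delta<\kappa\}$.
\end{lemma}

\begin{proof}
If $y\in C$, then $y$ witnesses $f(y)\in\mathrm p[R]$. Conversely, let $y$ witness $x\in\mathrm p[R]$. Every $y{\restriction}\delta$ is an initial segment of an element of $C$, so $y\in C$ because $C$ is closed. Fix $\delta<\kappa$. By continuity there is $\varepsilon\ge\delta$ with $f[C\cap N_{y\restriction\varepsilon}]\subseteq N_{f(y)\restriction\delta}$. Since $(y{\restriction}\varepsilon,x{\restriction}\varepsilon)\in R$, there is $y'\in C\cap N_{y\restriction\varepsilon}$ with $f(y'){\restriction}\varepsilon=x{\restriction}\varepsilon$. Then $x{\restriction}\delta=f(y'){\restriction}\delta=f(y){\restriction}\delta$. As $\delta$ was arbitrary, $x=f(y)$.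
\end{proof}

\begin{corollary}\label{cor:count}
There are at most $2^\kappa$ many $\mathbf\Sigma^1_1$ sets.
\end{corollary}

\begin{proof}
Each has the form $\mathrm p[R]$ with $R\subseteq H_\kappa$, and $|H_\kappa|=\kappa^{<\kappa}=\kappa$.
\end{proof}

The map $y\mapsto a_{y(0)}$ of the introduction reads one value of $y$. Reading an initial segment whose length is announced by $y(0)$ reaches larger sets.

\begin{lemma}\label{lem:small}
Let $\mu\ge\kappa$. Every nonempty $A\subseteq{}^\kappa\kappa$ with $|A|\le\mu^{<\kappa}$ is in $C^{\kappa,\mu}$.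
\end{lemma}

\begin{proof}
Fix a surjection $g:{}^{<\kappa}\mu\to A$. If $y(0)=\delta<\kappa$, let $f(y)=g(s)$, where $s\in{}^\delta\mu$ is given by $s(\beta)=y(1+\beta)$. If $y(0)\ge\kappa$, let $f(y)=g(\emptyset)$. Then $f$ is constant on $N_{y\restriction(1+\delta)}$ in the first case and on $N_{y\restriction1}$ in the second, so $f$ is continuous. Every $s\in{}^{<\kappa}\mu$ arises from some $y$, so $\operatorname{ran}(f)=A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $\nu=\mu^{<\kappa}$. There are sequences of every length below $\kappa$, so $\nu\ge\kappa$. If $\mu\le\kappa$, then $\nu\le\kappa^{<\kappa}=\kappa$, hence $\nu=\kappa$ and $2^\nu=2^\kappa$. Let $\mu>\kappa$. By Lemma~\ref{lem:small} and the hypothesis, every nonempty subset of ${}^\kappa\kappa$ of size at most $\nu$ is $\mathbf\Sigma^1_1$. If $\nu\ge2^\kappa=|{}^\kappa\kappa|$, this gives $2^{2^\kappa}$ many $\mathbf\Sigma^1_1$ sets, contrary to Corollary~\ref{cor:count}. So $\nu<2^\kappa$. A function from $\nu$ to ${}^\kappa\kappa$ is a subset of size $\nu$ of $\nu\times{}^\kappa\kappa$, a set of size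 $2^\kappa$. Hence ${}^\kappa\kappa$ has at least $(2^\kappa)^\nu=2^\nu$ subsets of size $\nu$, and Corollary~\ref{cor:count} gives $2^\nu\le2^\kappa$. Equality holds since $\nu\ge\kappa$, and $\nu<2^\nu=2^\kappa$. For the last claim take $\mu=\kappa^+$ and use $I^\kappa_{cl}\subseteq\mathbf\Sigma^1_1$ and $(\kappa^+)^{<\kappa}=\kappa^+$.
\end{proof}

\section{Closed sets with no point and with one point}\label{sec:model}

\subsection{Facts about forcing}

We write $p\le q$ if $p$ is stronger than $q$. To find an extension of a condition $p$ with some property, we often pass to a generic filter containing $p$ and find the extension inside it; as usual, one may read $V$ as a countable transitive model or translate the argument into the forcing relation. We use the following textbook facts about a partial order $P$ and a $P$-generic filter $G$.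

\begin{enumerate}
\item[(F1)] If $P$ is ${<}\kappa$-closed, then $V[G]$ has no new sequences of length ${<}\kappa$ of elements of $V$. If $P$ also has the $\kappa^+$-c.c., then all cardinals and cofinalities are preserved; consequently the sets ${}^{<\kappa}\mu$ and $H_\mu$ and the cardinals $\mu^{<\kappa}$ are the same in $V$ and $V[G]$.
\item[(F2)] A \emph{nice $P$-name for a subset of $Y\in V$} is a name $\bigcup_{y\in Y}\{\check y\}\times A_y$ in which each $A_y$ is an antichain of $P$. Every subset of $Y$ in $V[G]$ is the value of such a name. If $P$ has the $\kappa^+$-c.c.\ and $|P|\le\lambda$ with $\lambda$ infinite, then a nice name mentions at most $\kappa\cdot|Y|$ conditions, and there are at most $\lambda^{\kappa\cdot|Y|}$ nice names.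
\item[(F3)] ($\Delta$-system lemma.) If $\kappa^{<\kappa}=\kappa$ and $\langle a_i:i<\kappa^+\rangle$ are sets of size ${<}\kappa$, then there are $I\subseteq\kappa^+$ of size $\kappa^+$ and a set $\rho$ with $a_i\cap a_j=\rho$ for all distinct $i,j\in I$.
\item[(F4)] If $P$ is ${<}\kappa$-closed, then any fewer than $\kappa$ elements of $G$ have a common lower bound in $G$. Indeed, such a family lies in $V$ by (F1). Running through its members and taking lower bounds at limit steps, one sees that the conditions that are below all members or incompatible with one of them are dense. An element of $G$ in this dense set is compatible with all members, so it is below all of them.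
\end{enumerate}

\subsection{Nodes}

A \emph{node} is a pair $s=(u,v)$ with $u,v\in{}^\delta\kappa$ for some $0<\delta<\kappa$; its length is $\operatorname{lh}(s)=\delta$. The set $S$ of nodes has size $\kappa^{<\kappa}=\kappa$. Write $(u,v)\sqsubseteq(u',v')$ if $u\subseteq u'$ and $v\subseteq v'$, and $s\perp s'$ if neither $s\sqsubseteq s'$ nor $s'\sqsubseteq s$. Two initial segments of one node are comparable, so
\begin{equation}\label{eq:perp}
s\perp s'\text{ and }s'\sqsubseteq s''\quad\text{imply}\quad s\perp s''.
\end{equation}
Restrictions $s{\restriction}\delta$ and unions of increasing sequences of nodes are taken coordinatewise, and for $z=(x,c)\in{}^\kappa\kappa\times{}^\kappa\kappa$ we put $z{\restriction}\delta=(x{\restriction}\delta,c{\restriction}\delta)$. For $t\in S$ let $N_t=\{z:z{\restriction}\operatorname{lh}(t)=t\}$. For $D\subseteq S$ let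
\[
C(D)=\{z\in{}^\kappa\kappa\times{}^\kappa\kappa: z{\restriction}\delta\notin D\text{ for all }0<\delta<\kappa\}.
\]
This set is closed, being the complement of $\bigcup_{t\in D}N_t$. A \emph{marking} is a function $d$ from a subset of $S$ of size ${<}\kappa$ to $\{0,1\}$. A node $s$ is \emph{alive} in $d$ if $d(s)=0$, \emph{dead} in $d$ if $d(s)=1$, and \emph{decided} by $d$ if $s\in\operatorname{dom}(d)$. Markings approximate a set $D$ of dead nodes.

\subsection{Two examples}

\begin{example}[no point]\label{ex:empty}
Let $Q$ be the set of markings, ordered by reverse inclusion. It is ${<}\kappa$-closed by taking unions. Let $G$ be $Q$-generic and let $D$ be the set of nodes that are dead in some $d\in G$. Then $C(D)=\emptyset$ in $V[G]$.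

Suppose $d_0\Vdash\sigma\in C(\dot D)$. By (F1), every initial segment of $\sigma$ is forced to be a node of the ground model. So we can choose $d_{n+1}\le d_n$ and nodes $s_n$ such that $d_{n+1}\Vdash\sigma{\restriction}\operatorname{lh}(s_n)=s_n$ and $s_n$ is longer than $s_{n-1}$ and than every node decided by $d_n$. Then $s_0\sqsubseteq s_1\sqsubseteq\cdots$, and $s=\bigcup_ns_n$ is a node because $\kappa$ is regular and uncountable. It is longer than every node decided by $\bigcup_nd_n$. The marking $\bigcup_nd_n\cup\{(s,1)\}$ forces $\sigma{\restriction}\operatorname{lh}(s)=s\in\dot D$, a contradiction.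
\end{example}

A generic marking kills every branch. To save one, a condition must carry a promise.

\begin{example}[one point]\label{ex:one}
Fix $x\in{}^\kappa\kappa$. Let $Q_x$ be the set of pairs $(d,t)$ of a marking $d$ and a node $t=(u,v)$, the \emph{promise}, such that $u\subseteq x$, all $t{\restriction}\delta$ with $0<\delta\le\operatorname{lh}(t)$ are alive in $d$, and no node $s\sqsupseteq t$ is dead in $d$. Put $(d',t')\le(d,t)$ if $d'\supseteq d$ and $t'\sqsupseteq t$. There are three moves.

\emph{Limits.} If $\langle(d_j,t_j):j<\delta\rangle$ is decreasing, $\delta<\kappa$, and $t^*=\bigcup_jt_j$, then no node $s\sqsupseteq t^*$ is dead in any $d_j$, since $s\sqsupseteq t_j$. So $(\bigcup_jd_j\cup\{(t^*,0)\},t^*)$ is a lower bound, and $Q_x$ is ${<}\kappa$-closed.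

\emph{Escape.} Let $(d,t)\in Q_x$ with $t=(u,v)$ of length $\gamma$, and let $d'\supseteq d$ be \emph{any} marking; it may have dead nodes above $t$. Since $d'$ decides fewer than $\kappa$ nodes, there is $\varepsilon<\kappa$ such that no node $(u',v')$ of length ${>}\gamma$ decided by $d'$ has $v'(\gamma)=\varepsilon$. Let $t^*=(u^\frown\langle x(\gamma)\rangle,v^\frown\langle\varepsilon\rangle)$. No node $s\sqsupseteq t^*$ is decided by $d'$, so $(d'\cup\{(t^*,0)\},t^*)$ is a condition below $(d,t)$.

\emph{Killing.} If $s$ is not decided by $d$ and $s\perp t$, then $(d\cup\{(s,1)\},t)$ is a condition.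

Let $G$ be $Q_x$-generic, let $D$ be the set of nodes dead in a marking that occurs in $G$, and let $b$ be the union of the promises in $G$. Escapes and limits make promises arbitrarily long, so $b=(x,c)$ for some $c\in{}^\kappa\kappa$, and $b\in C(D)$ because its initial segments are alive. We claim $C(D)=\{b\}$. Suppose $(d_0,t_0)\Vdash\sigma\in C(\dot D)\setminus\{\dot b\}$. Choose $(d_{n+1},t_{n+1})\le(d_n,t_n)$ and $s_n$ as in Example~\ref{ex:empty}, taking at the first step a length $\delta$ so large that $\sigma{\restriction}\delta\ne b{\restriction}\delta$ in an extension by a generic filter containing $(d_0,t_0)$, and taking $(d_1,t_1)$ in that filter with $\operatorname{lh}(t_1)\ge\delta$. Then $s_0\perp t_1$. Let $(d^*,t^*)$ be the lower bound above and $s=\bigcup_ns_n$. By \eqref{eq:perp}, $s\perp t^*$, and $s$ is not decided by $d^*$: it is longer than the nodes decided by the $d_n$ and differs from $t^*$. Killing $s$ gives a contradiction as before (Figure~\ref{fig:moves}).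

The escape move shows more. Let $G_0$ be the set of markings contained in a marking that occurs in $G$; it is a filter on $Q$. If $E\subseteq Q$ is dense and $(d,t)\in Q_x$, pick $d'\supseteq d$ in $E$ and escape. So the conditions of $Q_x$ whose marking contains an element of $E$ are dense, and $G_0$ is $Q$-generic. It defines the same set $D$. Thus $C(D)$ is empty in $V[G_0]$ and has exactly one point in $V[G]$: with the code $D$ fixed, a further extension has added one branch, over the prescribed $x$, and no other.
\end{example}

\begin{figure}[ht]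
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (0,0) -- (0.6,1) -- (1.2,2) -- (2.1,3);
\draw (1.2,2) -- (0.9,3.4);
\draw (0.6,1) -- (-0.7,2) -- (-1.1,3);
\draw[dashed] (-1.1,3) -- (-1.5,4.3);
\fill (0.6,1) circle (2.2pt);
\fill (1.2,2) circle (2.2pt) node[right] {$t$};
\fill (2.1,3) circle (2.2pt) node[right] {$t^*$};
\node at (0.9,3.5) {$\times$};
\draw[fill=white] (-0.7,2) circle (2.2pt) node[left] {$s_0$};
\draw[fill=white] (-1.1,3) circle (2.2pt) node[left] {$s_1$};
\node at (-1.53,4.4) {$\times$};
\node[left] at (-1.6,4.4) {$s$};
\end{tikzpicture}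
\caption{Escape and killing in the tree of nodes. Filled nodes are alive, crosses are dead. A marking has killed a node above the promise $t$; the promise escapes to a successor $t^*$ with no decided node above it. An unwanted branch runs through $s_0\sqsubseteq s_1\sqsubseteq\cdots$, which are incomparable with the promise; the union $s$ of the $s_n$ is undecided and is killed.}
\label{fig:moves}
\end{figure}

Both features of $Q_x$ are needed. Without the ban on dead nodes above the promise, closure fails: let $t_n=(x{\restriction}n,\langle0:i<n\rangle)$ for $1\le n<\omega$, and let $d_n$ mark $t_1,\dots,t_n$ alive and $\bigcup_mt_m$ dead; then $\langle(d_n,t_n):1\le n<\omega\rangle$ has no lower bound. Without the second coordinate, escape fails: if nodes were sequences $u$ and the promise were $u\subseteq x$, then $d'$ could kill $x{\restriction}(\operatorname{dom}(u)+1)$, the only possible next step.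

\subsection{What remains to be done}

We want, for each code $R$ in the final model, a set $D$ such that $C(D)$ has exactly one point $(x,c)$ over each $x\in\mathrm p[R]$ and no other point. Three difficulties arise.

First, $\mathrm p[R]$ grows when we force; for $R=H_\kappa$ it is all of ${}^\kappa\kappa$. The points to be served are not in the ground model, so promises cannot be indexed by points. We index them by the stages $\eta<\lambda$ of a recursive construction: stage $\eta$ is handed a name $\dot x_\eta$ over the part of the forcing built so far. Second, many names denote the same point, and uniqueness of witnesses requires that stage $\eta$ make a promise only if the part of the forcing below $\eta$ forces that no earlier stage has served this point. This is why the definition is recursive. Third, all codes $R$ must be treated, so a condition carries one marking $d(\xi)$ for each of fewer than $\kappa$ \emph{tasks} $\xi<\lambda$, and stage $\eta$ works for a task $\tau(\eta)<\eta$.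

\section{The partial orders $P_\alpha$}\label{sec:forcing}

Fix $\kappa,\theta,\lambda$ as in Theorem~\ref{thm:A}. Since $\lambda^{\operatorname{cf}(\lambda)}>\lambda$, the hypothesis gives
\[
\operatorname{cf}(\lambda)\ge\theta>\kappa .
\]
Let $M$ be the set of cardinals $\mu\ge\kappa$ with $\mu^{<\kappa}<\theta$. Then $\kappa\in M$, $|M|\le\lambda$, and $|H_\mu|<\theta$ for $\mu\in M$.

\subsection{Definition}

By recursion on $\alpha\le\lambda$ we define partial orders $P_\alpha$ together with the following \emph{data} for $\xi<\lambda$: a cardinal $\mu_\xi\in M$, a nice $P_\xi$-name $\dot R_\xi$ for a subset of $H_{\mu_\xi}$, a nice $P_\xi$-name $\dot x_\xi$ for a subset of $\kappa\times\kappa$, and, if $\xi\ge1$, an ordinal $\tau(\xi)<\xi$. The definition of $P_\alpha$ uses only the partial orders and data with index below $\alpha$. The results of this section hold for every choice of the data; the choice is made in Section~\ref{sec:ext}.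

\begin{definition}
An \emph{$\alpha$-precondition} is a pair $p=(d_p,b_p)$ satisfying (P1)--(P4).
\begin{enumerate}
\item[(P1)] $d_p$ is a function, $\operatorname{dom}(d_p)\subseteq\alpha$ has size ${<}\kappa$, and each $d_p(\xi)$ is a marking.
\item[(P2)] $b_p$ is a function into $S$, and $\operatorname{dom}(b_p)\subseteq\alpha\setminus\{0\}$ has size ${<}\kappa$.
\item[(P3)] If $\eta\in\operatorname{dom}(b_p)$, then $\tau(\eta)\in\operatorname{dom}(d_p)$ and $b_p(\eta){\restriction}\delta$ is alive in $d_p(\tau(\eta))$ for all $0<\delta\le\operatorname{lh}(b_p(\eta))$.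
\item[(P4)] If $\eta\in\operatorname{dom}(b_p)$, then no node $s\sqsupseteq b_p(\eta)$ is dead in $d_p(\tau(\eta))$.
\end{enumerate}
A precondition $p$ \emph{extends} $q$, written $p\le q$, if $\operatorname{dom}(d_q)\subseteq\operatorname{dom}(d_p)$, $d_q(\xi)\subseteq d_p(\xi)$ for $\xi\in\operatorname{dom}(d_q)$, $\operatorname{dom}(b_q)\subseteq\operatorname{dom}(b_p)$, and $b_q(\eta)\sqsubseteq b_p(\eta)$ for $\eta\in\operatorname{dom}(b_q)$. Let $p{\restriction}\eta=(d_p{\restriction}\eta,b_p{\restriction}\eta)$ and $\operatorname{supp}(p)=\operatorname{dom}(d_p)\cup\operatorname{dom}(b_p)$. The partial order $P_\alpha$ consists of the $\alpha$-preconditions $p$ that satisfy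
\begin{enumerate}
\item[(P5)] if $\eta\in\operatorname{dom}(b_p)$ and $b_p(\eta)=(u,v)$, then $p{\restriction}\eta\in P_\eta$ and $p{\restriction}\eta\Vdash_{P_\eta}\varphi_\eta\wedge\check u\subseteq\dot x_\eta$.
\end{enumerate}
Here $\operatorname{Act}(G)=\bigcup\{\operatorname{dom}(b_p):p\in G\}$ is the set of \emph{active stages} of a filter $G$, $\dot G_\eta$ is the canonical name for the $P_\eta$-generic filter, and $\varphi_\eta$ is the following statement, with $\xi=\tau(\eta)$:
\begin{quote}
$\dot x_\eta\in{}^\kappa\kappa$, $\dot x_\eta\in\mathrm p[\dot R_\xi]$, and $\dot x_\zeta\ne\dot x_\eta$ for all $\zeta\in\operatorname{Act}(\dot G_\eta)$ with $\tau(\zeta)=\xi$.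
\end{quote}
\end{definition}

We read $d_p(\xi)=\emptyset$ if $\xi\notin\operatorname{dom}(d_p)$, and say that $s$ is alive (dead) \emph{at $\xi$ in $p$} if it is alive (dead) in $d_p(\xi)$. The node $b_p(\eta)$ is the promise of stage $\eta$ to the task $\tau(\eta)$. All $P_\alpha$ have the largest element $(\emptyset,\emptyset)$, which we use to form the names $\check y$. Part (a) of the next lemma, applied below $\alpha$, shows that $\dot R_\xi$ and $\dot x_\zeta$ are $P_\eta$-names for $\xi,\zeta<\eta$, so $\varphi_\eta$ makes sense.

\begin{lemma}\label{lem:restr}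
Let $\alpha\le\beta\le\lambda$.
\begin{enumerate}
\item[(a)] $P_\alpha\subseteq P_\beta$. If $p\in P_\beta$, then $p\le p{\restriction}\alpha\in P_\alpha$. If $p\le q$, then $p{\restriction}\alpha\le q{\restriction}\alpha$. If $p\in P_\beta$ and $\operatorname{supp}(p)\subseteq\alpha$, then $p\in P_\alpha$.
\item[(b)] Two elements of $P_\alpha$ are compatible in $P_\alpha$ if and only if they are compatible in $P_\beta$. Hence the nice $P_\alpha$-names for subsets of $Y$ are exactly the nice $P_\beta$-names for subsets of $Y$ that mention only conditions in $P_\alpha$.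
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only (P1) and (P2) mention $\alpha$, which gives $P_\alpha\subseteq P_\beta$. If $\eta\in\operatorname{dom}(b_p)\cap\alpha$, then $\tau(\eta)<\eta<\alpha$, so restriction keeps the marking $d_p(\tau(\eta))$ and preserves (P3) and (P4); it preserves (P5) since $(p{\restriction}\alpha){\restriction}\eta=p{\restriction}\eta$. The claims on the order are read off the definition, and $\operatorname{supp}(p)\subseteq\alpha$ means $p=p{\restriction}\alpha$. (b) If $p,q\in P_\alpha$ and $r\le p,q$ in $P_\beta$, then $r{\restriction}\alpha\le p,q$ in $P_\alpha$.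
\end{proof}

The proof also shows that the restriction to $\eta$ of a precondition is an $\eta$-precondition. Clauses (P1)--(P4) are combinatorial. Clause (P5) looks harder to verify, but it is inherited from weaker conditions.

\begin{lemma}\label{lem:crit}
Let $r$ be an $\alpha$-precondition. Suppose that for every $\eta\in\operatorname{dom}(b_r)$, with $b_r(\eta)=(u,v)$, each of the statements $\varphi_\eta$ and ``\,$(\beta,u(\beta))\in\dot x_\eta$'', $\beta\in\operatorname{dom}(u)$, is forced in $P_\eta$ by some $q\in P_\eta$ with $r{\restriction}\eta\le q$. Then $r\in P_\alpha$.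
\end{lemma}

\begin{proof}
We show $r{\restriction}\gamma\in P_\gamma$ by induction on $\gamma\le\alpha$. Let $\eta\in\operatorname{dom}(b_r)\cap\gamma$. By induction $r{\restriction}\eta\in P_\eta$. It is below the conditions $q$ in the hypothesis, so it forces all the statements listed, which is (P5) at $\eta$.
\end{proof}

In most applications $r$ extends a condition $p$ with $b_r(\eta)=b_p(\eta)$, and $q=p{\restriction}\eta$ serves at $\eta$ by (P5) for $p$.

\subsection{The moves}

The moves of Example~\ref{ex:one} carry over.

\begin{lemma}[limits]\label{lem:limit}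
Let $\langle p_j:j<\delta\rangle$ be decreasing in $P_\alpha$, with $\delta<\kappa$ a limit ordinal. Let $\operatorname{dom}(b_{p^*})=\bigcup_j\operatorname{dom}(b_{p_j})$, $\operatorname{dom}(d_{p^*})=\bigcup_j\operatorname{dom}(d_{p_j})$, let $b_{p^*}(\eta)$ be the union of the nodes $b_{p_j}(\eta)$ that are defined, and let
\[
d_{p^*}(\xi)=\bigcup_jd_{p_j}(\xi)\cup\{(b_{p^*}(\eta),0):\eta\in\operatorname{dom}(b_{p^*}),\ \tau(\eta)=\xi\}.
\]
Then $p^*\in P_\alpha$ is a lower bound of the sequence, the \emph{canonical} one. In particular $P_\alpha$ is ${<}\kappa$-closed.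
\end{lemma}

\begin{proof}
All sizes and lengths stay below $\kappa$ by regularity. Let $\eta\in\operatorname{dom}(b_{p^*})$, $\xi=\tau(\eta)$, $t=b_{p^*}(\eta)$. If a node $s\sqsupseteq t$ were dead in $d_{p_j}(\xi)$, then for $k\ge j$ with $\eta\in\operatorname{dom}(b_{p_k})$ it would be dead in $d_{p_k}(\xi)$ and extend $b_{p_k}(\eta)$, against (P4). With $s=t$ this shows that $d_{p^*}(\xi)$ is a function, and in general it gives (P4), since the dead nodes of $d_{p^*}(\xi)$ come from the $d_{p_j}(\xi)$. A proper initial segment of $t$ is an initial segment of some $b_{p_j}(\eta)$, hence alive, and $t$ is alive by definition; this is (P3). So $p^*$ is a precondition extending all $p_j$. Lemma~\ref{lem:crit} applies with the conditions $p_j{\restriction}\eta$, $\eta\in\operatorname{dom}(b_{p_j})$.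
\end{proof}

\begin{lemma}[marking]\label{lem:mark}
Let $p\in P_\alpha$, $\xi<\alpha$, and let $s\in S$ be undecided by $d_p(\xi)$.
\begin{enumerate}
\item[(a)] Marking $s$ alive at $\xi$ gives a condition in $P_\alpha$ below $p$.
\item[(b)] If $s\perp b_p(\eta)$ for all $\eta\in\operatorname{dom}(b_p)$ with $\tau(\eta)=\xi$, then marking $s$ dead at $\xi$ gives a condition in $P_\alpha$ below $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
Alive nodes stay alive, so (P3) persists. In (a) there is no new dead node, and in (b) the new dead node extends no promise to $\xi$, so (P4) persists. Apply Lemma~\ref{lem:crit} with the conditions $p{\restriction}\eta$.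
\end{proof}

\begin{lemma}[escape]\label{lem:escape}
Let $r\in P_\alpha$, $1\le\eta<\alpha$, $\xi=\tau(\eta)$, $i<\kappa$, and let $t=(u,v)\in S\cup\{(\emptyset,\emptyset)\}$ have length $\gamma$. Suppose that all $t{\restriction}\delta$, $0<\delta\le\gamma$, are alive in $d_r(\xi)$, that $\eta\notin\operatorname{dom}(b_r)$ or $b_r(\eta)=t$, and that $r{\restriction}\eta\Vdash_{P_\eta}\varphi_\eta\wedge u^\frown\langle i\rangle\subseteq\dot x_\eta$. Then there are $\varepsilon<\kappa$ and $r^*\le r$ in $P_\alpha$ with $b_{r^*}(\eta)=(u^\frown\langle i\rangle,v^\frown\langle\varepsilon\rangle)$.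
\end{lemma}

\begin{proof}
Choose $\varepsilon<\kappa$ such that no node $(u',v')\in\operatorname{dom}(d_r(\xi))$ of length ${>}\gamma$ has $v'(\gamma)=\varepsilon$, and let $t^*=(u^\frown\langle i\rangle,v^\frown\langle\varepsilon\rangle)$. No node $s\sqsupseteq t^*$ is decided by $d_r(\xi)$. Obtain $r^*$ from $r$ by setting $b_{r^*}(\eta)=t^*$ and marking $t^*$ alive at $\xi$. Then (P3) and (P4) hold at $\eta$, and they persist at the other stages since no dead node was added. Apply Lemma~\ref{lem:crit} with the conditions $r{\restriction}\eta'$, $\eta'\in\operatorname{dom}(b_{r^*})$; at $\eta'=\eta$ this uses the last hypothesis.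
\end{proof}

The last step of the two examples will be used twice, so we isolate it. The new feature is that $p_{n+1}$ may carry promises that $p_n$ did not have. It suffices that each promise is avoided one step after it appears. This lemma is the place where $\kappa>\omega$ is used: for $\kappa=\omega$ the union of infinitely many nodes of increasing lengths is a whole branch and cannot be marked.

\begin{lemma}[killing]\label{lem:kill}
Let $\xi<\alpha$, let $\langle p_n:n<\omega\rangle$ be decreasing in $P_\alpha$, and let $s_0\sqsubseteq s_1\sqsubseteq\cdots$ be nodes such that for all $n$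
\begin{enumerate}
\item[(K1)] $s_n$ is longer than every node decided by $d_{p_n}(\xi)$;
\item[(K2)] $s_n\perp b_{p_{n+1}}(\zeta)$ for all $\zeta\in\operatorname{dom}(b_{p_n})$ with $\tau(\zeta)=\xi$.
\end{enumerate}
Then $s=\bigcup_ns_n$ is a node, and the sequence has a lower bound in $P_\alpha$ in which $s$ is dead at $\xi$.
\end{lemma}

\begin{proof}
As $\kappa$ is regular and uncountable, $s\in S$ and the canonical lower bound $p^*$ exists. Let $\zeta\in\operatorname{dom}(b_{p^*})$ with $\tau(\zeta)=\xi$. Then $\zeta\in\operatorname{dom}(b_{p_n})$ for some $n$, and (K2) with two applications of \eqref{eq:perp} gives $s\perp b_{p^*}(\zeta)$. The nodes decided by $d_{p^*}(\xi)$ are those decided by some $d_{p_n}(\xi)$, which are shorter than $s$ by (K1), and the nodes $b_{p^*}(\zeta)$, which differ from $s$. Apply Lemma~\ref{lem:mark}(b).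
\end{proof}

\subsection{Chain condition and amalgamation}

\begin{lemma}\label{lem:cc}
$P_\alpha$ has the $\kappa^+$-c.c., and $|P_\alpha|\le\lambda$.
\end{lemma}

\begin{proof}
There are $\kappa^{<\kappa}=\kappa$ markings and $\kappa$ nodes. A condition is given by two subsets of $\lambda$ of size ${<}\kappa$ and functions from them to markings and nodes, so $|P_\alpha|\le\lambda^{<\kappa}=\lambda$.

Given $\kappa^+$ conditions, (F3) yields $\kappa^+$ of them whose supports have pairwise intersection $\rho$. As $|\rho|<\kappa$, there are at most $\kappa$ possibilities for $(d_p{\restriction}\rho,b_p{\restriction}\rho)$. So there are two conditions $p,q$ in the family with $\operatorname{supp}(p)\cap\operatorname{supp}(q)=\rho$, $d_p{\restriction}\rho=d_q{\restriction}\rho$, $b_p{\restriction}\rho=b_q{\restriction}\rho$. Let $r=(d_p\cup d_q,b_p\cup b_q)$; both unions are functions. If $\eta\in\operatorname{dom}(b_p)$, then $\tau(\eta)\in\operatorname{dom}(d_p)$ by (P3), so $d_r(\tau(\eta))=d_p(\tau(\eta))$ and $b_r(\eta)=b_p(\eta)$, and (P3), (P4) at $\eta$ pass from $p$ to $r$. The same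 holds with $q$ in place of $p$. Lemma~\ref{lem:crit} with the conditions $p{\restriction}\eta$ and $q{\restriction}\eta$ gives $r\in P_\alpha$, and $r\le p,q$.
\end{proof}

Clause (P5) speaks about $P_\eta$-generic extensions. To use it in a $P_\beta$-generic extension, we need $G\cap P_\eta$ to be generic, and for this every $q\le p{\restriction}\alpha$ in $P_\alpha$ has to be compatible with $p$. The union of $p$ and $q$ need not be a condition: if $\tau(\eta)<\alpha\le\eta$, then $q$ does not see the promise $b_p(\eta)$ and may kill a node above it. The promise has to escape, and to escape at $\eta$ we must decide the next value of $\dot x_\eta$, which strengthens the condition below $\eta$. So the promises are repaired in increasing order.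

\begin{lemma}[amalgamation]\label{lem:amalg}
If $\alpha\le\beta\le\lambda$, $p\in P_\beta$, $q\in P_\alpha$ and $q\le p{\restriction}\alpha$, then $p$ and $q$ are compatible in $P_\beta$.
\end{lemma}

\begin{proof}
We use induction on $\beta$, for all $\alpha,p,q$. If $\beta=\alpha$, then $q\le p$. Let $\beta>\alpha$.

\emph{Successor case $\beta=\eta+1$.} By induction there is $r'\in P_\eta$ with $r'\le p{\restriction}\eta$ and $r'\le q$. For $r\in P_\eta$ let $r^+$ be $r$ with the marking $d_p(\eta)$ added at $\eta$, if $\eta\in\operatorname{dom}(d_p)$. No stage in $\operatorname{dom}(b_r)$ works for the task $\eta$, and $r^+{\restriction}\eta=r$, so $r^+\in P_\beta$. If $\eta\notin\operatorname{dom}(b_p)$, then $(r')^+\le p,q$. Let $\eta\in\operatorname{dom}(b_p)$ and $t=b_p(\eta)=(u,v)$. Since $r'\le p{\restriction}\eta$, it forces $\varphi_\eta\wedge u\subseteq\dot x_\eta$, and $\varphi_\eta$ includes $\dot x_\eta\in{}^\kappa\kappa$. So there are $r''\le r'$ in $P_\eta$ and $i<\kappa$ with $r''\Vdash u^\frown\langle i\rangle\subseteq\dot x_\eta$. The initial segments of $t$ are alive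 in $d_p(\tau(\eta))\subseteq d_{r''}(\tau(\eta))$, because $\tau(\eta)<\eta$ and $r''\le p{\restriction}\eta$. Lemma~\ref{lem:escape}, applied to $(r'')^+$, $\eta$, $t$, $i$, gives $r^*\le(r'')^+$ in $P_\beta$ with $b_{r^*}(\eta)\sqsupseteq t$. Then $r^*\le p,q$.

\emph{Limit case.} If $\operatorname{cf}(\beta)\ge\kappa$, then $\operatorname{supp}(p)$ is bounded in $\beta$, so $p\in P_{\beta'}$ for some $\alpha\le\beta'<\beta$, and the induction hypothesis applies. If $\operatorname{cf}(\beta)<\kappa$, fix a continuous increasing sequence $\langle\beta_j:j<\operatorname{cf}(\beta)\rangle$ cofinal in $\beta$ with $\beta_0=\alpha$. We construct a decreasing sequence of conditions $r_j\in P_{\beta_j}$ with $r_0=q$ and $r_j\le p{\restriction}\beta_j$. The induction hypothesis for $\beta_j\le\beta_{j+1}<\beta$ gives $r_{j+1}\le r_j,\,p{\restriction}\beta_{j+1}$. At a limit $j$ let $r_j$ be a lower bound in $P_{\beta_j}$ of the earlier terms. It extends $p{\restriction}\beta_k$ for all $k<j$, hence extends $p{\restriction}\beta_j$ as $\beta_j=\sup_{k<j}\beta_k$. For the same reason a lower bound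 in $P_\beta$ of all $r_j$ is below $p$ and $q$.
\end{proof}

\begin{corollary}\label{cor:complete}
Let $\alpha\le\lambda$, let $G$ be $P_\lambda$-generic and $G_\alpha=G\cap P_\alpha$.
\begin{enumerate}
\item[(a)] $p{\restriction}\alpha\in G_\alpha$ for $p\in G$, and $\operatorname{Act}(G_\alpha)=\operatorname{Act}(G)\cap\alpha$.
\item[(b)] $G_\alpha$ is $P_\alpha$-generic, and $\sigma^G=\sigma^{G_\alpha}$ for every $P_\alpha$-name $\sigma$.
\item[(c)] If $\dot Z$ is a $P_\alpha$-name, $y\in V$, and $p\Vdash_{P_\lambda}\check y\in\dot Z$, then $p{\restriction}\alpha\Vdash_{P_\alpha}\check y\in\dot Z$.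
\end{enumerate}
\end{corollary}

\begin{proof}
(a) follows from $p\le p{\restriction}\alpha$. (b) If $q,q'\in G_\alpha$ and $r\in G$ is below both, then $r{\restriction}\alpha\in G_\alpha$ is below both, so $G_\alpha$ is a filter. Let $E\subseteq P_\alpha$ be dense. Given $p$, take $q\in E$ below $p{\restriction}\alpha$ and $r\le p,q$ by Lemma~\ref{lem:amalg}. So the conditions below an element of $E$ are dense in $P_\lambda$, and $G_\alpha$ meets $E$. The values agree by induction on names, as $\sigma$ mentions only conditions in $P_\alpha$. (c) Otherwise some $q\le p{\restriction}\alpha$ forces $\check y\notin\dot Z$ in $P_\alpha$. Take $r\le p,q$ and a generic $G\ni r$. Then $y\in\dot Z^G=\dot Z^{G_\alpha}$ and $q\in G_\alpha$, a contradiction.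
\end{proof}

\section{The generic extension}\label{sec:ext}

\subsection{Bookkeeping}

We choose the data so that every code becomes a task and every candidate point is offered to every task. Fix a map $\pi:\lambda\to\lambda\times\lambda\times\lambda$ all of whose fibers have size $\lambda$ (compose a bijection $\lambda\to(\lambda\times\lambda\times\lambda)\times\lambda$ with the projection); the fibers are unbounded in $\lambda$. Suppose $P_\alpha$ is defined, $\alpha<\lambda$. By Lemma~\ref{lem:cc} and (F2), for $0<|Y|<\theta$ there are at most $\lambda^{\kappa\cdot|Y|}=\lambda$ nice $P_\alpha$-names for subsets of $Y$; this is the main use of the hypothesis on $\lambda$. Fix enumerations, with repetitions, $\langle(\mu^\alpha_i,\dot R^\alpha_i):i<\lambda\rangle$ of all pairs $(\mu,\dot R)$ with $\mu\in M$ and $\dot R$ a nice $P_\alpha$-name for a subset of $H_\mu$, and $\langle\dot x^\alpha_i:i<\lambda\rangle$ of all nice $P_\alpha$-names for subsets of $\kappa\times\kappa$.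

The data at $\xi$ are chosen once $P_\xi$ is defined. Let $\pi(\xi)=(\alpha,i,\zeta)$, and let $\alpha'=\alpha$ if $\alpha\le\xi$ and $\alpha'=0$ otherwise. Put $(\mu_\xi,\dot R_\xi)=(\mu^{\alpha'}_i,\dot R^{\alpha'}_i)$ and $\dot x_\xi=\dot x^{\alpha'}_i$; these are nice $P_\xi$-names by Lemma~\ref{lem:restr}(b). For $\xi\ge1$ put $\tau(\xi)=\zeta$ if $\zeta<\xi$ and $\tau(\xi)=0$ otherwise. Then for all $\alpha<\lambda$:
\begin{enumerate}
\item[(B1)] if $\mu\in M$ and $\dot R$ is a nice $P_\alpha$-name for a subset of $H_\mu$, then $(\mu,\dot R)=(\mu_\xi,\dot R_\xi)$ for some $\xi<\lambda$;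
\item[(B2)] if $\xi<\lambda$ and $\dot x$ is a nice $P_\alpha$-name for a subset of $\kappa\times\kappa$, then there is $\eta>\max(\xi,\alpha)$ with $\tau(\eta)=\xi$ and $\dot x_\eta=\dot x$.
\end{enumerate}
For (B1) take $\xi\ge\alpha$ in the fiber of $(\alpha,i,0)$, where $(\mu,\dot R)=(\mu_i^\alpha,\dot R_i^\alpha)$; for (B2) take $\eta>\max(\xi,\alpha)$ in the fiber of $(\alpha,i,\xi)$, where $\dot x=\dot x_i^\alpha$.

Let $P=P_\lambda$. By Lemmas~\ref{lem:limit} and~\ref{lem:cc}, $P$ is ${<}\kappa$-closed and has the $\kappa^+$-c.c. Let $G$ be any $P$-generic filter. By (F1), the sets $S$, $H_\mu$, $M$ are the same in $V$ and $V[G]$, and $\kappa=\kappa^{<\kappa}$ holds in $V[G]$. Put $x_\zeta=\dot x_\zeta^G$, $R_\xi=\dot R_\xi^G$, and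
\[
D_\xi=\{s\in S:s\text{ is dead at }\xi\text{ in some }p\in G\},\qquad C_\xi=C(D_\xi)\text{ computed in }V[G].
\]
A node that is alive at $\xi$ in some $p\in G$ is not in $D_\xi$, since elements of $G$ are compatible. By Corollary~\ref{cor:complete}, $x_\zeta=\dot x_\zeta^{G_\eta}$ for $\zeta\le\eta$ and $R_\xi=\dot R_\xi^{G_\eta}$ for $\xi\le\eta$. Also $D_\xi\in V[G_{\xi+1}]$: as in Example~\ref{ex:one}, the code of the closed set comes first and its points come later.

\begin{lemma}[capturing]\label{lem:capture}
If $Y\in V$, $|Y|<\theta$, and $Z\subseteq Y$ is in $V[G]$, then there is $\alpha<\lambda$ such that $Z=\dot Z^G$ for a nice $P_\alpha$-name $\dot Z$.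
\end{lemma}

\begin{proof}
A nice $P$-name $\dot Z$ for $Z$ mentions at most $\kappa\cdot|Y|$ conditions. The union of their supports has size at most $\kappa\cdot|Y|<\theta\le\operatorname{cf}(\lambda)$, so it is contained in some $\alpha<\lambda$. Apply Lemma~\ref{lem:restr}.
\end{proof}

\subsection{Active stages}

\begin{lemma}\label{lem:active}
\begin{enumerate}
\item[(a)] For $1\le\zeta<\lambda$: $\zeta\in\operatorname{Act}(G)$ if and only if $\varphi_\zeta$ holds in $V[G_\zeta]$.
\item[(b)] For $\zeta\in\operatorname{Act}(G)$, the union $b_\zeta$ of the nodes $b_p(\zeta)$ with $p\in G$, $\zeta\in\operatorname{dom}(b_p)$ has the form $(x_\zeta,c_\zeta)\in{}^\kappa\kappa\times{}^\kappa\kappa$.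
\item[(c)] If $\zeta\ne\zeta'$ are in $\operatorname{Act}(G)$ and $\tau(\zeta)=\tau(\zeta')$, then $x_\zeta\ne x_{\zeta'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $p\in G$ and $\zeta\in\operatorname{dom}(b_p)$, then $p{\restriction}\zeta\in G_\zeta$ forces $\varphi_\zeta$. Conversely, let $q\in G_\zeta$ force $\varphi_\zeta$ in $P_\zeta$. We show that the conditions $r$ with $\zeta\in\operatorname{dom}(b_r)$ are dense below $q$ in $P$. Let $p\le q$. Then $p{\restriction}\zeta\le q$, so there are $q'\le p{\restriction}\zeta$ in $P_\zeta$ and $i$ with $q'\Vdash\varphi_\zeta\wedge\dot x_\zeta(0)=i$. Take $r\le p,q'$ by Lemma~\ref{lem:amalg}. If $\zeta\notin\operatorname{dom}(b_r)$, apply Lemma~\ref{lem:escape} with $t=(\emptyset,\emptyset)$, using $r{\restriction}\zeta\le q'$.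

(b) The nodes in question are pairwise comparable, as elements of $G$ are compatible. Let $p\in P$, $\zeta\in\operatorname{dom}(b_p)$, $b_p(\zeta)=(u,v)$. We find an extension with a longer promise at $\zeta$. Take $q'\le p{\restriction}\zeta$ in $P_\zeta$ and $i$ with $q'\Vdash u^\frown\langle i\rangle\subseteq\dot x_\zeta$, and $r\le p,q'$. Either $b_r(\zeta)$ is longer than $b_p(\zeta)$, or $b_r(\zeta)=b_p(\zeta)$ and Lemma~\ref{lem:escape} applies to $r$ with $t=b_r(\zeta)$, whose initial segments are alive by (P3). Iterating this, with lower bounds at limit steps, we reach any length $\delta<\kappa$. By density, both coordinates of $b_\zeta$ have domain $\kappa$. The first is contained in $x_\zeta$ by (P5), and $x_\zeta\in{}^\kappa\kappa$ by (a), so they are equal.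

(c) Let $\zeta<\zeta'$. Then $\zeta\in\operatorname{Act}(G_{\zeta'})$, and $\varphi_{\zeta'}$ holds in $V[G_{\zeta'}]$ by (a).
\end{proof}

\begin{lemma}\label{lem:continuum}
$2^\kappa=\lambda$ in $V[G]$.
\end{lemma}

\begin{proof}
There are at most $\lambda^\kappa=\lambda$ nice $P$-names for subsets of $\kappa$, so $2^\kappa\le\lambda$. As $|S|=\kappa$, it remains to show that the sets $D_\xi$ are pairwise distinct. Let $\xi\ne\xi'$ and $p\in P$. Choose $\varepsilon<\kappa$ different from $v(0)$ for all $(u,v)\in\operatorname{dom}(d_p(\xi))\cup\operatorname{dom}(d_p(\xi'))\cup\operatorname{ran}(b_p)$. The node $s=(\langle0\rangle,\langle\varepsilon\rangle)$ is undecided at $\xi$ and $\xi'$. It is incomparable with every $b_p(\eta)$, because a node comparable with a node $s$ of length $1$ extends $s$. By Lemma~\ref{lem:mark} some extension of $p$ marks $s$ dead at $\xi$ and alive at $\xi'$, and it forces $s\in\dot D_\xi\setminus\dot D_{\xi'}$. By density $D_\xi\ne D_{\xi'}$.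
\end{proof}

\subsection{The points of $C_\xi$}

The heart of the proof is that no stage of the construction adds an unpromised point to $C_\xi$.

\begin{lemma}\label{lem:main}
In $V[G]$, $C_\xi=\{b_\zeta:\zeta\in\operatorname{Act}(G),\ \tau(\zeta)=\xi\}$ for every $\xi<\lambda$.
\end{lemma}

\begin{proof}
If $\zeta$ is active and $\tau(\zeta)=\xi$, then by (P3) each $b_\zeta{\restriction}\delta$ is alive at $\xi$ in some condition in $G$, so $b_\zeta\in C_\xi$.

If the other inclusion fails, there are a name $\sigma$ and a condition $p_0$ forcing that $\sigma\in C(\dot D_\xi)$ and $\sigma\ne\dot b_\zeta$ for all $\zeta\in\operatorname{Act}(\dot G)$ with $\tau(\zeta)=\xi$. In $V$ we construct $p_{n+1}\le p_n$ and nodes $s_n$ of strictly increasing lengths satisfying (K1), (K2) and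
\[
p_{n+1}\Vdash\sigma{\restriction}\operatorname{lh}(s_n)=s_n .
\]
Given $p_n$, let $a_n=\{\zeta\in\operatorname{dom}(b_{p_n}):\tau(\zeta)=\xi\}$ and let $G'\ni p_n$ be generic. Work in $V[G']$, with $z=\sigma^{G'}$ and $b_\zeta$ computed from $G'$. Each $\zeta\in a_n$ is active, so $z{\restriction}\delta_\zeta\ne b_\zeta{\restriction}\delta_\zeta$ for some $\delta_\zeta<\kappa$. As $|a_n|<\kappa$ and $\kappa$ is regular, there is $\delta<\kappa$ above all $\delta_\zeta$, above $\operatorname{lh}(s_{n-1})$ if $n>0$, and above the lengths of the nodes decided by $d_{p_n}(\xi)$. Let $s_n=z{\restriction}\delta\in S$. By Lemma~\ref{lem:active}(b) and (F4) there is $p_{n+1}\in G'$ below $p_n$ that forces $\sigma{\restriction}\delta=s_n$ and has $\operatorname{lh}(b_{p_{n+1}}(\zeta))\ge\delta$ for all $\zeta\in a_n$. For such $\zeta$, $b_{p_{n+1}}(\zeta){\restriction}\delta=b_\zeta{\restriction}\delta\ne s_n$ and $\operatorname{lh}(s_n)=\delta$, so $s_n\perp b_{p_{n+1}}(\zeta)$.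

Since $p_{n+2}$ forces both $s_n$ and $s_{n+1}$ to be initial segments of $\sigma$, we have $s_n\sqsubseteq s_{n+1}$. Lemma~\ref{lem:kill} gives a lower bound $r$ of the $p_n$ in which $s=\bigcup_ns_n$ is dead at $\xi$. Then $r\Vdash\sigma{\restriction}\operatorname{lh}(s)=s\in\dot D_\xi$, although $r\le p_0$.
\end{proof}

\begin{lemma}\label{lem:proj}
In $V[G]$, for every $\xi<\lambda$, the projection $(x,c)\mapsto x$ is a continuous injection of the closed set $C_\xi$ onto $\mathrm p[R_\xi]$. So $\mathrm p[R_\xi]\in I^\kappa_{cl}$.
\end{lemma}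

\begin{proof}
By Lemmas~\ref{lem:main} and~\ref{lem:active}(b), the points of $C_\xi$ are the pairs $(x_\zeta,c_\zeta)$ with $\zeta$ active and $\tau(\zeta)=\xi$. The projection is injective by Lemma~\ref{lem:active}(c). For such $\zeta$, the statement $\varphi_\zeta$ provides $y\in V[G_\zeta]$ witnessing $x_\zeta\in\mathrm p[R_\xi]$, and $y$ remains a witness in $V[G]$.

Conversely, let $y\in{}^\kappa\mu_\xi$ witness $x\in\mathrm p[R_\xi]$ in $V[G]$. Both $x\subseteq\kappa\times\kappa$ and $y\subseteq\kappa\times\mu_\xi$ are subsets of ground model sets of size ${<}\theta$. By Lemmas~\ref{lem:capture} and~\ref{lem:restr}(b) there is $\alpha<\lambda$ such that $x$ and $y$ have nice $P_\alpha$-names; let $\dot x$ be the one for $x$. By (B2) there is $\eta>\max(\xi,\alpha)$ with $\tau(\eta)=\xi$ and $\dot x_\eta=\dot x$. Then $x_\eta=x$, and $x,y,R_\xi\in V[G_\eta]$, so the first two clauses of $\varphi_\eta$ hold in $V[G_\eta]$. If the third holds as well, then $\eta$ is active by Lemma~\ref{lem:active}(a), and $x=x_\eta$ is in the range of the projection. If it fails, then $x=x_\zeta$ for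 some $\zeta\in\operatorname{Act}(G_\eta)\subseteq\operatorname{Act}(G)$ with $\tau(\zeta)=\xi$, and again $x$ is in the range.
\end{proof}

\subsection{Proofs of Theorem~\ref{thm:A} and its consequences}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The properties of $P$ and the equations $\kappa=\kappa^{<\kappa}$, $2^\kappa=\lambda$ have been shown. In $V[G]$, let $A$ be a continuous image of a closed set $C\subseteq{}^\kappa\mu$, where $\mu^{<\kappa}<\theta$. If $\mu<\kappa$, then ${}^\kappa\mu$ is a closed subspace of ${}^\kappa\kappa$, so $C$ is closed in ${}^\kappa\kappa$ and we replace $\mu$ by $\kappa$. Thus let $\mu\in M$. By Lemma~\ref{lem:code}, $A=\mathrm p[R]$ for some $R\subseteq H_\mu$. Since $|H_\mu|<\theta$, Lemma~\ref{lem:capture} gives a nice $P_\alpha$-name for $R$ with $\alpha<\lambda$, and (B1) gives $\xi$ with $\mu_\xi=\mu$ and $R_\xi=R$. By Lemma~\ref{lem:proj}, $A\in I^\kappa_{cl}$. The case $\mu=\kappa$ yields $\mathbf\Sigma^1_1=I^\kappa_{cl}$.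
\end{proof}

The bound $\mu^{<\kappa}<\theta$ enters only through capturing and the number of names. Theorem~\ref{thm:C}(3) shows that it cannot be relaxed when $\theta=\lambda$.

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Suppose first that $2^\kappa=\kappa^+$ and $2^{\kappa^+}=\kappa^{++}$, and let $\theta=\lambda=\kappa^{++}$. For $0<\nu\le\kappa^+$ we have $\lambda\le\lambda^\nu\le(2^{\kappa^+})^{\kappa^+}=\lambda$, so Theorem~\ref{thm:A} applies. Cardinals are preserved, so $(\kappa^+)^{<\kappa}=\kappa^+<\theta$ in $V[G]$, and the theorem applied to the closed set ${}^\kappa(\kappa^+)$ itself gives $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$, with $2^\kappa=\kappa^{++}$.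

(a) In $L$, GCH gives $\omega_1^{<\omega_1}=\omega_1$, $2^{\omega_1}=\omega_2$ and $2^{\omega_2}=\omega_3$.

(b) For an infinite cardinal $\delta$ let $\operatorname{Add}(\delta^+,1)$ be the set of partial functions from $\delta^+$ to $2$ of size at most $\delta$, ordered by reverse inclusion. It is ${<}\delta^+$-closed, so it adds no sequences of length $\delta$ of ground model elements and preserves cardinals up to $\delta^+$. By density every subset of $\delta$ equals $\{\beta<\delta:g(\delta\cdot\gamma+\beta)=1\}$ for some $\gamma<\delta^+$, where $g$ is the generic function; so $2^\delta=\delta^+$ in the extension. Force with $\operatorname{Add}(\kappa^+,1)*\operatorname{Add}(\kappa^{++},1)$, where the second factor is defined in the extension by the first. The first step gives $2^\kappa=\kappa^+$, the second preserves this and gives $2^{\kappa^+}=\kappa^{++}$, and neither changes ${}^{<\kappa}\kappa$ or collapses $\kappa$. Now the first paragraph applies.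
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2) and (3)]
(2) Let $\nu=\mu^{<\kappa}\ge\kappa$, $\lambda=2^\kappa=2^\nu$, $\theta=\nu^+$. Then $\kappa<\theta\le2^\nu=\lambda$, and $\lambda\le\lambda^{\nu'}\le(2^\nu)^\nu=\lambda$ for $0<\nu'\le\nu$. Theorem~\ref{thm:A} applies. In $V[G]$ we have $2^\kappa=\lambda$ and still $\mu^{<\kappa}=\nu<\theta$ by (F1), so $C^{\kappa,\mu}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$.

(3) In $V[G]$, $2^\kappa=\lambda=\theta$. If $\mu^{<\kappa}<2^\kappa$, Theorem~\ref{thm:A} gives the inclusion. If the inclusion holds, part (1) applied in $V[G]$ gives $\mu^{<\kappa}<2^\kappa$.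
\end{proof}

\section{A closed set that is not an image of a whole space}\label{sec:B}

A nonempty closed set $C\subseteq{}^\omega\omega$ is a continuous image of ${}^\omega\omega$. Let $T$ be the set of finite initial segments of elements of $C$, fix $x_t\in C\cap N_t$ for $t\in T$, and define $r(x)=x$ for $x\in C$ and $r(x)=x_t$ for $x\notin C$, where $t\subseteq x$ is longest in $T$. The map $r$ is locally constant off $C$, and $r[N_{x\restriction n}]\subseteq N_{x\restriction n}$ for $x\in C$. For uncountable $\kappa$ the longest $t$ need not exist, and the generic closed sets exploit this.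

The idea is as follows. A continuous surjection $f:{}^\kappa\mu\to C_\xi$ has a code $F$ of size ${<}\theta$, which is captured by some $P_\eta$. If $C_\xi$ has $\lambda$ points, one of them is $b_\zeta=f(y)$ with $\zeta\ge\eta$. We decide initial segments $s_n$ of $y$ and $t_n$ of $b_\zeta$ with $f[N_{s_n}]\subseteq N_{t_n}$. These inclusions are recorded in $F$, hence are forced below $\eta$. But the part of the forcing below $\eta$ does not see the promise at $\zeta$ and can kill $\bigcup_nt_n$. Then a point $z\supseteq\bigcup_ns_n$ has no possible image. Such a $z$ exists because the domain is the whole space; in a closed subset of ${}^\kappa\mu$ it may be missing.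

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The set $H_\kappa\times\{(\emptyset,\emptyset)\}$, with $\check h$ in place of $h$, is a nice $P_0$-name for $H_\kappa$. By (B1) there is $\xi$ with $\mu_\xi=\kappa$ and $R_\xi=H_\kappa$. Then $\mathrm p[R_\xi]={}^\kappa\kappa$, so $|C_\xi|=2^\kappa=\lambda$ by Lemmas~\ref{lem:proj} and~\ref{lem:continuum}. By Lemma~\ref{lem:main}, there are $\lambda$ many, hence unboundedly many, active $\zeta$ with $\tau(\zeta)=\xi$. We show that $C_\xi$ is not a continuous image of ${}^\kappa\mu$ if $\mu^{<\kappa}<\theta$. For $\mu=0$ the space is empty and $C_\xi$ is not. For $1\le\mu<\kappa$, fix $h:\kappa\to\mu$ with $h{\restriction}\mu=\mathrm{id}$; then $y\mapsto h\circ y$ is a continuous map of ${}^\kappa\kappa$ onto ${}^\kappa\mu$, so this case reduces to $\mu=\kappa$. Thus let $\mu\in M$, and suppose that $f:{}^\kappa\mu\to C_\xi$ is a continuous surjection in $V[G]$.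

\emph{The code.} Let $F=\{(s,t)\in{}^{<\kappa}\mu\times S:f[N_s]\subseteq N_t\}$. As $|{}^{<\kappa}\mu\times S|=\mu^{<\kappa}<\theta$, Lemma~\ref{lem:capture} gives $\eta$ with $\xi<\eta<\lambda$ and a $P_\eta$-name $\dot F$ for $F$. Choose an active $\zeta\ge\eta$ with $\tau(\zeta)=\xi$, and $y$ with $f(y)=b_\zeta$. In $V[G]$:
\begin{enumerate}
\item[(i)] if $(s,t),(s',t')\in F$ and $s,s'$ are comparable, then $t,t'$ are comparable;
\item[(ii)] if $(s,t)\in F$ and $s\subseteq s'\in{}^{<\kappa}\mu$, then $(s',t)\in F$;
\item[(iii)] for all $z\in{}^\kappa\mu$ there is $b\in C(D_\xi)$ with $\forall\,0<\delta<\kappa\ \exists\varepsilon<\kappa\ (z{\restriction}\varepsilon,b{\restriction}\delta)\in F$;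
\item[(iv)] $y\in{}^\kappa\mu$ and $\forall\,0<\delta<\kappa\ \exists\varepsilon<\kappa\ (y{\restriction}\varepsilon,b_\zeta{\restriction}\delta)\in F$.
\end{enumerate}
For (i), if $w$ extends both $s$ and $s'$, then $t$ and $t'$ are initial segments of $f(w)$. Item (ii) holds as $N_{s'}\subseteq N_s$, and (iii), (iv) express the continuity of $f$ at $z$, with $b=f(z)$, and at $y$. Let $\dot y$ be a name for $y$, and let $p_0\in G$ have $\zeta\in\operatorname{dom}(b_{p_0})$ and force (i)--(iv) for $\dot F,\dot D_\xi,\dot y,\dot b_\zeta$.

\emph{The construction.} In $V$ we define a decreasing sequence $\langle p_n:n<\omega\rangle$ in $P$, nodes $t_n$ and sequences $s_n\in{}^{<\kappa}\mu$. Given $p_n$, let $a_n=\{\zeta'\in\operatorname{dom}(b_{p_n}):\tau(\zeta')=\xi,\ \zeta'\ne\zeta\}$, let $G'\ni p_n$ be generic, and work in $V[G']$. By Lemma~\ref{lem:active}(b),(c), $b_{\zeta'}\ne b_\zeta$ for $\zeta'\in a_n$. As $|a_n|<\kappa$, there is $\delta_n<\kappa$ greater than $\operatorname{lh}(b_{p_n}(\zeta))$ and than the lengths of the nodes decided by $d_{p_n}(\xi)$, with $b_{\zeta'}{\restriction}\delta_n\ne b_\zeta{\restriction}\delta_n$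 for all $\zeta'\in a_n$. Let $t_n=b_\zeta{\restriction}\delta_n$. By (iv) and (ii) there is $\varepsilon_n<\kappa$, greater than $\varepsilon_{n-1}$ if $n>0$, such that $s_n=\dot y^{G'}{\restriction}\varepsilon_n$ satisfies $(s_n,t_n)\in\dot F^{G'}$. By (F4) choose $p_{n+1}\le p_n$ in $G'$ that forces $\dot y{\restriction}\varepsilon_n=s_n$ and $(s_n,t_n)\in\dot F$ and has $\operatorname{lh}(b_{p_{n+1}}(\zeta'))\ge\delta_n$ for $\zeta'\in a_n\cup\{\zeta\}$. Then:
\begin{itemize}
\item $t_n\perp b_{p_{n+1}}(\zeta')$ for $\zeta'\in a_n$, since $b_{p_{n+1}}(\zeta'){\restriction}\delta_n=b_{\zeta'}{\restriction}\delta_n\ne t_n$;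
\item $t_n\sqsubseteq b_{p_{n+1}}(\zeta)\sqsubseteq t_{n+1}$, since $b_{p_{n+1}}(\zeta)$ is an initial segment of $b_\zeta$ in the generic extensions used at steps $n$ and $n+1$, and $\delta_n\le\operatorname{lh}(b_{p_{n+1}}(\zeta))<\delta_{n+1}$;
\item $s_n\subseteq s_{n+1}$, since $p_{n+2}$ forces both to be initial segments of $\dot y$.
\end{itemize}

\emph{Killing below $\eta$.} Consider the decreasing sequence $\langle p_n{\restriction}\eta:n<\omega\rangle$ in $P_\eta$ and the nodes $t_n$. Condition (K1) holds because $\xi<\eta$ gives $d_{p_n\restriction\eta}(\xi)=d_{p_n}(\xi)$. Condition (K2) holds because every $\zeta'\in\operatorname{dom}(b_{p_n})\cap\eta$ with $\tau(\zeta')=\xi$ satisfies $\zeta'<\eta\le\zeta$ and so lies in $a_n$. Lemma~\ref{lem:kill} gives $p'\in P_\eta$ below all $p_n{\restriction}\eta$ in which $t=\bigcup_nt_n$ is dead at $\xi$. By Corollary~\ref{cor:complete}(c), $p_{n+1}{\restriction}\eta\Vdash_{P_\eta}(s_n,t_n)\in\dot F$, so $p'$ forces this for all $n$. Since $p'\le p_0{\restriction}\eta$, Lemma~\ref{lem:amalg} gives $r\le p',p_0$ in $P$.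

\emph{The contradiction.} Let $G''\ni r$ be generic and work in $V[G'']$, interpreting all names by $G''$. Items (i)--(iv) hold as $p_0\in G''$, and $t\in D_\xi$ and $(s_n,t_n)\in F$ for all $n$ as $p'\in G''_\eta$. The sequence $\bigcup_ns_n$ has length $\sup_n\varepsilon_n<\kappa$; let $z\in{}^\kappa\mu$ extend it, and take $b\in C(D_\xi)$ as in (iii). Let $\delta=\operatorname{lh}(t)$ and $(z{\restriction}\varepsilon,b{\restriction}\delta)\in F$. For each $n$, both $s_n$ and $z{\restriction}\varepsilon$ are initial segments of $z$, so $t_n$ and $b{\restriction}\delta$ are comparable by (i), and $t_n\sqsubseteq b{\restriction}\delta$ as $\operatorname{lh}(t_n)\le\delta$. Hence $b{\restriction}\delta=t\in D_\xi$, contradicting $b\in C(D_\xi)$.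

For the last claim, let $(\kappa^+)^{<\kappa}<\theta$. Theorem~\ref{thm:A} gives $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$, and the closed set $C_\xi$ lies in $I^\kappa_{cl}$, by the identity map, but not in $C^{\kappa,\kappa^+}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Philipp L\"ucke and Philipp Schlicht,
\emph{Continuous images of closed sets in generalized Baire spaces},
arXiv:2302.01006 (2023).

\end{thebibliography}
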